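\title{A uniformly movable tower of finite polyhedra that is not stable}

\begin{abstract}
Let $P$ be a finite pointed connected polyhedron, let $f$ be a pointed homotopy class of self-maps of $P$, and let $X(f)$ be the tower $P\leftarrow P\leftarrow\cdots$ with all bonding morphisms equal to $f$. We show that $X(f)$ can be uniformly movable without being stable, which answers a question of Dydak and Ruiz del Portal in the negative. In the examples, which exist in every dimension $\ge 5$, the fundamental group is $\langle a,t\mid tat^{-1}=a^2\rangle$ and $f$ has a right homotopy inverse. We also show that $X(f)$ is stable exactly when the mapping telescope of $f$ is finitely dominated, and deduce that a movable tower $X(f)$ is stable when $\pi_1(P)$ is virtually polycyclic.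
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal H$ be the homotopy category of pointed connected CW complexes: the base point is a vertex, and morphisms are pointed homotopy classes of pointed maps. An \emph{inverse system} $X=(X_\alpha,p^\beta_\alpha)$ in $\mathcal H$ consists of objects $X_\alpha$ indexed by a directed set and of bonding morphisms $p^\beta_\alpha:X_\beta\to X_\alpha$ for $\alpha\le\beta$, with $p^\alpha_\alpha=1$ and $p^\beta_\alpha p^\gamma_\beta=p^\gamma_\alpha$. Inverse systems are the objects of the category pro-$\mathcal H$, whose morphism sets are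
\begin{equation}\label{eq:pro}
\text{pro-}\mathcal H(X,Z)=\varprojlim_\gamma\,\varinjlim_\alpha\,\mathcal H(X_\alpha,Z_\gamma).
\end{equation}
An object of $\mathcal H$ is regarded as a one-term system, so that $\mathcal H$ is a full subcategory of pro-$\mathcal H$, and the identity of $X_\alpha$ represents the projection $p_\alpha:X\to X_\alpha$. A \emph{tower} is an inverse system indexed by $0,1,2,\dots$.

\begin{definition}\label{def:main}
An inverse system $X$ in $\mathcal H$ is
\begin{itemize}
\item \emph{stable} if it is isomorphic in pro-$\mathcal H$ to an object of $\mathcal H$;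
\item \emph{uniformly movable} if for every $\alpha$ there are $\beta\ge\alpha$ and a morphism $r:X_\beta\to X$ of pro-$\mathcal H$ with $p_\alpha r=p^\beta_\alpha$;
\item \emph{movable} if for every $\alpha$ there is $\beta\ge\alpha$ such that for every $\gamma\ge\alpha$ there is $r_\gamma:X_\beta\to X_\gamma$ with $p^\gamma_\alpha r_\gamma=p^\beta_\alpha$.
\end{itemize}
\end{definition}

A stable system is a single complex in disguise. Movability asks less: the bonding morphism $X_\beta\to X_\alpha$ lifts arbitrarily far up the system, and in the uniform case the lifts are compatible with one another. Stable systems are uniformly movable, and uniformly movable systems are movable (Lemma~\ref{lem:implications}). The simplest systems on which to test the converse are generated by one morphism $f:P\to P$ of $\mathcal H$: let $X(f)$ be the tower with $X_n=P$ and $p^{n+1}_n=f$ for all $n$, so that $p^m_n=f^{m-n}$. The following problem was posed by Dydak and Ruiz del Portal \cite{DR}.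

\medskip
\noindent\textbf{Problem.} Let $P$ be a finite pointed connected polyhedron and let $f:P\to P$ be a morphism of $\mathcal H$. If $X(f)$ is uniformly movable, must it be stable?
\medskip

There is a good reason to expect the answer yes. The tower $X(f)$ is uniformly movable if and only if $f^{n+1}r=f^n$ for some $n\ge0$ and some $r:P\to P$ (Lemma~\ref{lem:movable}), and it is stable if and only if some power of $f$ factors as $gh$ with $hg$ invertible (Theorem~\ref{thm:class}). For an endomorphism $f$ of a finitely generated abelian group $A$ the first condition implies the second. Indeed, $I=f^n(A)$ satisfies $f(I)=I$, and a surjective endomorphism of a finitely generated abelian group is injective; so $f^{n+1}=gh$, where $h:A\to I$ is $f^{n+1}$, $g$ is the inclusion, and $hg=f^{n+1}|_I$ is invertible. The homology groups of a finite complex therefore cannot tell the two conditions apart. But a homotopy type also involves the homology of the universal cover, a module over the group ring of $\pi_1(P)$, and a surjective endomorphism of a finitely generated module over such a ring need not be injective. This is where the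 expected answer fails.

\begin{theorem}\label{thm:counter}
Let $\Gamma=\langle a,t\mid tat^{-1}=a^2\rangle$. For every $d\ge3$ there are a finite pointed connected polyhedron $P$ of dimension $d+2$ with $\pi_1(P)\cong\Gamma$ and morphisms $f,s:P\to P$ of $\mathcal H$ with $fs=1_P$ such that $X(f)$ is uniformly movable but not stable. Moreover, $f$ induces the identity on $\pi_1(P)$.
\end{theorem}

The second result decides stability, with no movability assumed, by a finiteness property of one space. Represent $f$ by any pointed cellular map. The \emph{reduced mapping telescope} $T(f)$ is obtained from the disjoint union of the cylinders $P\times[j,j+1]$, $j\ge0$, by gluing the point $(x,j+1)$ of the $j$th cylinder to the point $(f(x),j+1)$ of the $(j+1)$st cylinder and collapsing the ray $*\times[0,\infty)$ to the base point. It is a connected CW complex of dimension at most $\dim P+1$. An object $Z$ of $\mathcal H$ is \emph{finitely dominated} if it is a retract of a finite complex: there are a finite complex $L$ and morphisms $u:Z\to L$, $w:L\to Z$ of $\mathcal H$ with $wu=1_Z$.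

\begin{theorem}\label{thm:class}
Let $P$ be a finite pointed connected CW complex and let $f:P\to P$ be a morphism of $\mathcal H$. The following are equivalent.
\begin{enumerate}
\item[(1)] $X(f)$ is stable.
\item[(2)] There are $N\ge1$, an object $Q$ of $\mathcal H$, and morphisms $h:P\to Q$, $g:Q\to P$ with $gh=f^N$ and $hg$ invertible.
\item[(3)] $T(f)$ is finitely dominated.
\end{enumerate}
In that case $X(f)\cong Q\cong T(f)$. The equivalence of {\rm(1)} and {\rm(2)} holds without the assumption that $P$ is finite.
\end{theorem}

When the relevant group ring is Noetherian, the argument given above for abelian groups applies to the universal cover, and the expected answer is correct. A group is \emph{polycyclic} if it has a finite subnormal series with cyclic quotients, and \emph{virtually polycyclic} if it has a polycyclic subgroup of finite index.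

\begin{theorem}\label{thm:positive}
Let $P$ be a finite pointed connected CW complex and let $f:P\to P$ be a morphism of $\mathcal H$ such that $X(f)$ is movable. Let $\varphi=f_*$ be the induced endomorphism of $G=\pi_1(P)$ and let $G_\infty=\bigcap_{k\ge0}\varphi^k(G)$. If the ring $\mathbb ZG_\infty$ is left Noetherian, then $X(f)$ is stable. In particular, a movable tower $X(f)$ is stable whenever $\pi_1(P)$ is virtually polycyclic, for example finite or finitely generated abelian.
\end{theorem}

Section~\ref{sec:towers} reduces Theorem~\ref{thm:counter} to finding a finite complex with morphisms satisfying $fs=1$ and $sf\ne1$. Section~\ref{sec:module} solves the corresponding problem for modules over $\Gamma$, and Section~\ref{sec:counter} realizes the solution by spaces. Theorems~\ref{thm:class} and~\ref{thm:positive} are proved in Sections~\ref{sec:tel} and~\ref{sec:noeth}. Section~\ref{sec:sharp} compares the positive and the negative result and treats dimension one.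

\section{Towers of a single map}\label{sec:towers}

Equations between morphisms are meant in $\mathcal H$ or in pro-$\mathcal H$; when a construction needs an actual map, we fix a representative and denote it by the same letter. We use \eqref{eq:pro} only through three rules.
\begin{itemize}
\item[(P1)] A morphism $u:Z\to X$ of inverse systems is the same as a family of morphisms $u_\alpha=p_\alpha u:Z\to X_\alpha$ with $p^\beta_\alpha u_\beta=u_\alpha$.
\item[(P2)] A morphism from $X$ to an object $Q$ of $\mathcal H$ has the form $hp_\alpha$ with $h:X_\alpha\to Q$, where $\alpha$ may be taken as large as we like; and $hp_\alpha=h'p_{\alpha'}$ if and only if $hp^\beta_\alpha=h'p^\beta_{\alpha'}$ for some $\beta\ge\alpha,\alpha'$.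
\item[(P3)] A tower $X$ is isomorphic to each subtower $X'=(X_{n_j})_j$, $n_0<n_1<\cdots$. If all bonding morphisms of $X$ are isomorphisms, then $X\cong X_0$.
\end{itemize}
Rules (P1) and (P2) restate \eqref{eq:pro}. In (P3), the families $p_{n_j}:X\to X_{n_j}$ and $p^{n_j}_mp'_j:X'\to X_m$ (for any $j$ with $n_j\ge m$) define mutually inverse morphisms, and in the second case the family $(p^m_0)^{-1}:X_0\to X_m$ defines the inverse of $p_0$.

We also recall three textbook facts of homotopy theory.
\begin{itemize}
\item[(H1)] (Whitehead) A morphism of $\mathcal H$ that induces isomorphisms on all $\pi_k$ is an isomorphism. A map of simply connected CW complexes that induces isomorphisms on integral homology is a homotopy equivalence.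
\item[(H2)] If $A$ is a subcomplex of both $Z$ and $Z'$ and $u:Z\to Z'$ is a homotopy equivalence with $u|_A=\mathrm{id}$, then $u$ is a homotopy equivalence rel $A$. In particular, a pointed map that is a free homotopy equivalence is an isomorphism of $\mathcal H$.
\item[(H3)] Let $\hat Z\to Z$ be the pointed regular cover belonging to a normal subgroup of $\pi_1(Z)$. The class $\gamma\in\pi_1(Z)$ acts on $\hat Z$ as the deck transformation taking the base point $\hat *$ to the endpoint of the lift of the loop $\gamma$ that starts at $\hat *$. If $u:Z\to Z'$ is a pointed map and $u_*$ carries the subgroup of $\hat Z$ into that of $\hat Z'$, then $u$ has a unique pointed lift $\hat u:\hat Z\to\hat Z'$; it satisfies $\hat u(\gamma x)=u_*(\gamma)\hat u(x)$, and a pointed homotopy $u\simeq u'$ lifts to a homotopy $\hat u\simeq\hat u'$.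
\end{itemize}

\begin{lemma}\label{lem:implications}
A stable inverse system is uniformly movable, and a uniformly movable inverse system is movable.
\end{lemma}

\begin{proof}
Let $g:Q\to X$ be an isomorphism with inverse $hp_\delta$, and fix $\alpha$. Since $(p_\alpha g)hp_\delta=p_\alpha$, rule (P2) gives $\beta\ge\alpha,\delta$ with $(p_\alpha g)hp^\beta_\delta=p^\beta_\alpha$; take $r=ghp^\beta_\delta$. If $r:X_\beta\to X$ satisfies $p_\alpha r=p^\beta_\alpha$, then $r_\gamma=p_\gamma r$ satisfies $p^\gamma_\alpha r_\gamma=p_\alpha r=p^\beta_\alpha$.
\end{proof}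

For the tower of one map, a single lift can be iterated, and both kinds of movability reduce to one equation.

\begin{lemma}\label{lem:movable}
For a morphism $f:P\to P$ of $\mathcal H$ the following are equivalent: {\rm(a)} $X(f)$ is uniformly movable; {\rm(b)} $X(f)$ is movable; {\rm(c)} there are $n\ge0$ and $r:P\to P$ with
\begin{equation}\label{eq:mov}
f^{n+1}r=f^n .
\end{equation}
If \eqref{eq:mov} holds, then $\beta=\alpha+n$ works for every $\alpha$ in the definition of uniform movability.
\end{lemma}

\begin{proof}
(a)$\Rightarrow$(b) is part of Lemma~\ref{lem:implications}. For (b)$\Rightarrow$(c) take $\alpha=0$, let $n$ be the corresponding $\beta$, and take $\gamma=n+1$. For (c)$\Rightarrow$(a) fix $\alpha$ and put $r_m=f^nr^{m-\alpha}$ for $m\ge\alpha$ and $r_m=f^{n+\alpha-m}$ for $m\le\alpha$; both formulas give $r_\alpha=f^n$. For $m\ge\alpha$ we have $fr_{m+1}=(f^{n+1}r)r^{m-\alpha}=r_m$, and for $m<\alpha$ we have $fr_{m+1}=f^{n+\alpha-m}=r_m$. By (P1), $(r_m)$ is a morphism $X_{\alpha+n}\to X(f)$ whose composite with $p_\alpha$ is $f^n=p^{\alpha+n}_\alpha$.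
\end{proof}

The case $n=0$ of \eqref{eq:mov} says that $f$ has a right inverse. In this case stability is also easy to describe.

\begin{lemma}\label{lem:right}
Suppose that $fs=1_P$. Then $X(f)$ is uniformly movable, and it is stable if and only if $f$ is an isomorphism.
\end{lemma}

\begin{proof}
Uniform movability is Lemma~\ref{lem:movable} with $n=0$, and the tower of an isomorphism is stable by (P3). Conversely, let $g:Q\to X(f)$ be an isomorphism with inverse $hp_n$, and put $g_{n+1}=p_{n+1}g$. Then $g_{n+1}hp_n=p_{n+1}$, so (P2) gives $k\ge n+1$ with $g_{n+1}hf^{k-n}=f^{k-n-1}$. Composing on the right with $s^{k-n-1}$ yields $g_{n+1}hf=1_P$. Thus $f$ has a left inverse and a right inverse.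
\end{proof}

\begin{example}\label{ex:circle}
Let $P=S^1$ and let $f$ have degree $m$. Morphisms $S^1\to S^1$ are classified by their degree, which is multiplicative, so \eqref{eq:mov} can be solved only for $m\in\{0,1,-1\}$. For $m=\pm1$ the tower is isomorphic to $S^1$ by (P3). For $m=0$ every projection $p_n=fp_{n+1}$ is trivial, so the tower is isomorphic to a point. On the circle, movable and stable mean the same.
\end{example}

\begin{example}\label{ex:wedge}
Let $P=S_0\vee S_1\vee S_2\vee\cdots$ be an infinite wedge of $2$-spheres. Let $f$ collapse $S_0$ to the base point and map $S_{j+1}$ identically onto $S_j$, and let $s$ map $S_j$ identically onto $S_{j+1}$. Then $fs=1_P$, while $f_*$ kills the nonzero class of $S_0$ in $H_2(P)$. By Lemma~\ref{lem:right}, $X(f)$ is uniformly movable and not stable.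
\end{example}

So the Problem asks whether finiteness of $P$ rules out the shift of Example~\ref{ex:wedge}. A finite complex with infinite fundamental group has an infinite universal cover, and we shall find room for a shift there.

\section{A module over $\Gamma$ that is a proper summand of itself}\label{sec:module}

We first look for the algebraic shadow of the example: a group, and a finitely generated module over it with an endomorphism that has a right inverse and is not injective. The group $\Gamma=\langle a,t\mid tat^{-1}=a^2\rangle$ is a natural candidate, because in it the subgroup $\langle a\rangle$ is conjugate to its own subgroup $\langle a^2\rangle$. Recall that a group is \emph{metabelian} if it has an abelian normal subgroup with abelian quotient, and \emph{Hopfian} if all its surjective endomorphisms are injective.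

\begin{lemma}\label{lem:gamma}
The assignment $a\mapsto(x\mapsto x+1)$, $t\mapsto(x\mapsto2x)$ defines an isomorphism of $\Gamma$ onto the group of affine maps $x\mapsto2^kx+\rho$ with $k\in\mathbb Z$, $\rho\in\mathbb Z[\tfrac12]$. Hence $a$ has infinite order, $a\notin\langle a^2\rangle$, and $\Gamma$ is torsion-free, metabelian, linear and Hopfian.
\end{lemma}

\begin{proof}
The relation holds, since $2(x/2+1)=x+2$. The elements $t^{-i}a^mt^j$ with $i,j\ge0$, $m\in\mathbb Z$, exhaust $\Gamma$: they include $1$, and they are closed under right multiplication by the generators and their inverses because $t^ja^{\pm1}=a^{\pm2^j}t^j$ and $a^mt^{-1}=t^{-1}a^{2m}$. The element $t^{-i}a^mt^j$ acts as $x\mapsto2^{j-i}x+2^{-i}m$. This is the identity only if $i=j$ and $m=0$, so the homomorphism is injective; and the maps with $i=j$, together with the powers of $t$, generate the stated group. The translations form a normal subgroup $\mathbb Z[\tfrac12]$ with quotient $\mathbb Z$, so $\Gamma$ is torsion-free and metabelian. The matrices $\left(\begin{smallmatrix}2^k&\rho\\0&1\end{smallmatrix}\right)$ embed $\Gamma$ in $GL_2(\mathbb Z[\tfrac12])$.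 A matrix different from $1$ remains so modulo all large primes, so $\Gamma$ is residually finite, and finitely generated residually finite groups are Hopfian.
\end{proof}

Consider the left $\Gamma$-sets $V=\Gamma/\langle a\rangle$ and $V'=\Gamma/\langle a^2\rangle$. They are related in two different ways.
\begin{itemize}
\item \emph{Conjugation.} Since $at^{-1}=t^{-1}a^2$, the map $\eta:V\to V'$, $\gamma\langle a\rangle\mapsto\gamma t^{-1}\langle a^2\rangle$, is well defined; it is a bijection with inverse $\gamma\langle a^2\rangle\mapsto\gamma t\langle a\rangle$.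
\item \emph{Projection.} The map $\varpi:V'\to V$, $\gamma\langle a^2\rangle\mapsto\gamma\langle a\rangle$, is two-to-one: the preimage of $\gamma\langle a\rangle$ is $\{\gamma\langle a^2\rangle,\gamma a\langle a^2\rangle\}$.
\end{itemize}
So $\varpi\eta$ is a two-to-one $\Gamma$-map of $V$ onto itself. Concretely, $\langle a\rangle$ is the stabilizer of the subset $\mathbb Z\subset\mathbb Z[\tfrac12]$, so $V$ is the set of progressions $\rho+2^k\mathbb Z$, and $\varpi\eta$ sends $\rho+2^k\mathbb Z$ to $\rho+2^{k-1}\mathbb Z$. For instance, the even and the odd integers both go to $\mathbb Z$.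

A right inverse cannot choose one of the two preimages, since $a$ fixes $\mathbb Z$ and interchanges the even and the odd integers. It has to average them. Let $\mathbb F_3[V]$ and $\mathbb F_3[V']$ be the $\mathbb F_3\Gamma$-modules with bases $V$ and $V'$; both are cyclic. Define the \emph{transfer}
\[
\mathrm{tr}:\mathbb F_3[V]\to\mathbb F_3[V'],\qquad \mathrm{tr}(\gamma\langle a\rangle)=\gamma\langle a^2\rangle+\gamma a\langle a^2\rangle .
\]
Replacing $\gamma$ by $\gamma a$ interchanges the two terms, so $\mathrm{tr}$ is well defined because addition is commutative. We have $\varpi\,\mathrm{tr}=2$, which is invertible in $\mathbb F_3$. Therefore the endomorphism $\varpi\eta$ of $\mathbb F_3[V]$ has the right inverse $\eta^{-1}\,\mathrm{tr}\,2^{-1}$, and it kills the nonzero element $\eta^{-1}(a\langle a^2\rangle-\langle a^2\rangle)$. In terms of modules, inducing $\mathbb F_3[a^{\pm1}]/(a^2-1)\cong\mathbb F_3[a^{\pm1}]/(a-1)\oplus\mathbb F_3[a^{\pm1}]/(a+1)$ from $\langle a\rangle$ to $\Gamma$ gives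
\[
\mathbb F_3[V]\cong\mathbb F_3[V']\cong\mathbb F_3[V]\oplus\mathbb F_3\Gamma/\mathbb F_3\Gamma(a+1).
\]

Integer coefficients do not work. A $\Gamma$-equivariant section of $\varpi:\mathbb Z[V']\to\mathbb Z[V]$ would send $\langle a\rangle$ to an element fixed by $a$. In such an element $\langle a^2\rangle$ and $a\langle a^2\rangle$ have equal coefficients, so its image under $\varpi$ has an even coefficient at $\langle a\rangle$.

\section{The counterexample}\label{sec:counter}

We now replace each object of Section~\ref{sec:module} by a space or a map. The coefficients $\mathbb F_3$ become a finite complex $Y$ with one reduced homology group $\mathbb Z/3$. To obtain one copy of $Y$ for each coset of $\langle a\rangle$, we attach $S^1\times Y$ to a complex with fundamental group $\Gamma$ along a loop representing $a$: in the universal cover this product unwinds into copies of $\mathbb R\times Y$ indexed by $V$. Attaching along $a^2$ gives copies indexed by $V'$. The maps $\eta$, $\varpi$, $\mathrm{tr}$ and $2$ become maps $h$, $q$, $s_0$ and $e$. Section~\ref{sec:module} serves as a guide only; the proof below uses from it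 just the facts that $a$ has infinite order and $a\notin\langle a^2\rangle$.

\subsection*{The spaces}
Let $K$ be the presentation complex of $\Gamma$, with one vertex $*$, two edges $a$, $t$, and one $2$-cell attached along $tat^{-1}a^{-2}$. Let $S^1\subset\mathbb C$ be the unit circle, let $c:S^1\to K$, $c(1)=*$, be the embedded loop $a$, and let $c_2(z)=c(z^2)$, a loop representing $a^2$.

Fix $d\ge3$ and let $Y=\Sigma^{d-1}(S^1\cup_3e^2)$ be the $(d-1)$-fold reduced suspension of a circle with a $2$-cell attached by a map of degree $3$. It has three cells: the base point $y_0$, a $d$-cell, and a $(d+1)$-cell wrapped three times around the bottom sphere $\kappa:S^d\to Y$. So $Y$ is simply connected and its only nonzero reduced homology group is $H_d(Y)=\mathbb Z/3$, generated by $\kappa_*[S^d]$. Since $d-1\ge2$, it is a double suspension. Put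
\[
P=K\cup_c(S^1\times Y),\qquad P'=K\cup_{c_2}(S^1\times Y),
\]
where $(z,y_0)$ is glued to $c(z)$, respectively to $c_2(z)$, and let $j:S^1\times Y\to P$ and $j':S^1\times Y\to P'$ be the canonical maps. Give $S^1$ the vertex $1$ in the first case and the vertices $\pm1$ in the second, so that $c$ and $c_2$ are cellular. Then $P$ and $P'$ are finite complexes of dimension $d+2$, with base point $*$, obtained from $K$ by attaching cells of dimensions $d$, $d+1$, $d+2$. As $d\ge3$, the inclusions of $K$ identify $\pi_1(P)$ and $\pi_1(P')$ with $\Gamma$.

\subsection*{Conjugation and projection}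
Since $a$ and $a^2$ are conjugate in $\pi_1(K)$, the loops $c$ and $c_2$ are freely homotopic. Attaching a CW pair along homotopic maps gives spaces that are homotopy equivalent relative to the space attached to \cite[Prop.~0.18]{Hatcher}. Applied to the pair $(S^1\times Y,S^1\times y_0)$, this gives a homotopy equivalence rel $K$,
\[
h:P\to P',\qquad h|_K=\mathrm{id},
\]
and $h$ is an isomorphism of $\mathcal H$. Next define
\[
q:P'\to P,\qquad q|_K=\mathrm{id},\qquad q\,j'(z,y)=j(z^2,y).
\]
It is well defined, since $j'(z,y_0)=c(z^2)=j(z^2,y_0)$.

\subsection*{The transfer}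
The map $q$ folds the two copies of $Y$ over $z$ and $-z$ onto the copy over $w=z^2$. In $P'$ these two copies share the base point $c(w)$, so they form a wedge $Y\vee Y$, and a transfer should send the copy over $w$ to this wedge by the pinch map. The difficulty is that $z$ and $-z$ are interchanged when $w$ goes once around the circle, so the pinch map must be invariant, up to homotopy, under the switch of the two summands.

Recall the group structure on the set $[Y,W]_*$ of pointed homotopy classes. For pointed maps $u,v:Y\to W$ let $(u,v):Y\vee Y\to W$ restrict to $u$ and $v$ on the two summands. With the pinch map $\nu:Y\to Y\vee Y$ of the suspension $Y$, the sum is $u+v=(u,v)\nu$, and $(u+v)_*=u_*+v_*$ on reduced homology. For a double suspension the group $[Y,W]_*$ is abelian. Let $\mathrm{in}_1,\mathrm{in}_2:Y\to Y\vee Y$ be the inclusions. The identity of $Y\vee Y$ is $(\mathrm{in}_1,\mathrm{in}_2)$, the switch is $\tau=(\mathrm{in}_2,\mathrm{in}_1)$, and the folding map is $\nabla=(1,1):Y\vee Y\to Y$. Hence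
\[
\nu=\mathrm{in}_1+\mathrm{in}_2=\mathrm{in}_2+\mathrm{in}_1=\tau\nu\quad\text{in }[Y,Y\vee Y]_*,\qquad \nabla\nu=1+1\quad\text{in }[Y,Y]_* .
\]
Choose a pointed homotopy $N_u:Y\to Y\vee Y$, $0\le u\le1$, with $N_0=\tau\nu$ and $N_1=\nu$.

To parametrize the wedges, define $\Theta:[0,1]\times(Y\vee Y)\to P'$ by
\[
\Theta(u,\mathrm{in}_1y)=j'(e^{\pi iu},y),\qquad \Theta(u,\mathrm{in}_2y)=j'(-e^{\pi iu},y).
\]
At $y=y_0$ both formulas give $c(e^{2\pi iu})$, so $\Theta$ is well defined, and
\begin{equation}\label{eq:theta}
\Theta(1,x)=\Theta(0,\tau x),\qquad q\,\Theta(u,x)=j(e^{2\pi iu},\nabla x).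
\end{equation}
Now define
\[
s_0:P\to P',\qquad s_0|_K=\mathrm{id},\qquad s_0\,j(e^{2\pi iu},y)=\Theta(u,N_u(y)).
\]
The values at $u=1$ and $u=0$ agree, because $\Theta(1,N_1y)=\Theta(0,\tau N_1y)=\Theta(0,N_0y)$. At $y=y_0$ the value is $c(e^{2\pi iu})$, in agreement with $s_0|_K$.

\begin{lemma}\label{lem:e}
The map $e=qs_0:P\to P$ is an isomorphism of $\mathcal H$.
\end{lemma}

\begin{proof}
By \eqref{eq:theta}, $e|_K=\mathrm{id}$ and $ej=je_1$, where $e_1(e^{2\pi iu},y)=(e^{2\pi iu},\nabla N_u(y))$; this self-map of $S^1\times Y$ is well defined because $\nabla\tau=\nabla$, and it is the identity on $S^1\times y_0$. On the fiber $1\times Y$ it is $\nabla\nu=1+1$, which acts on $H_d(Y)=\mathbb Z/3$ as multiplication by $2$. This is an isomorphism, so $\nabla\nu$ is a homotopy equivalence by (H1). For $k\ge2$ the inclusion of $1\times Y$ induces an isomorphism $\pi_k(Y)\cong\pi_k(S^1\times Y)$, and $\pi_1(S^1\times Y)=\mathbb Z$ is generated by the loop $S^1\times y_0$. Hence $e_1$ induces isomorphisms on all homotopy groups. By (H1) and (H2) it is a homotopy equivalence rel $S^1\times y_0$. A homotopy inverse of $e_1$ rel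 $S^1\times y_0$ and the two homotopies extend over $P$ by the identity of $K$, so $e$ is a homotopy equivalence rel $K$.
\end{proof}

In $\mathcal H$ put
\[
f=qh,\qquad s=h^{-1}s_0e^{-1}.
\]
Then $fs=qs_0e^{-1}=1_P$. Both $q$ and $h$ are the identity on $K$, so $f$ induces the identity on $\pi_1(P)=\Gamma$.

\subsection*{The kernel of $q_*$ on $\pi_d$}
It remains to see that $f$ is not an isomorphism. The element $a\langle a^2\rangle-\langle a^2\rangle$ of Section~\ref{sec:module} suggests comparing a sphere in $P'$ with its translate by $a$. For an object $Z$ of $\mathcal H$ with universal cover $\tilde Z$ and $d\ge2$, lifting identifies $\pi_d(Z)$ with $\pi_d(\tilde Z)$, and, since $\tilde Z$ is simply connected, with the set of free homotopy classes of maps $S^d\to\tilde Z$. The group $\pi_1(Z)$ acts on $\pi_d(Z)$ by composition with deck transformations, and (H3) gives $u_*(\gamma\beta)=u_*(\gamma)u_*(\beta)$ for a pointed map $u$.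

\begin{lemma}\label{lem:kernel}
Let $\beta\in\pi_d(P')$ be the class of $b'(x)=j'(1,\kappa(x))$. Then $q_*(a\beta)=q_*(\beta)$ and $a\beta\ne\beta$.
\end{lemma}

\begin{proof}
The class $q_*\beta$ is represented by $b(x)=j(1,\kappa(x))$. Let $\tilde b:S^d\to\tilde P$ be its pointed lift. The free homotopy $x\mapsto j(e^{2\pi iu},\kappa(x))$, $0\le u\le1$, from $b$ to $b$ moves the base point along the loop $a$. Its lift that starts at $\tilde b$ ends at the lift of $b$ taking the base point to $a\tilde *$, which is $a\tilde b$. So $a\,q_*\beta=q_*\beta$, and $q_*(a\beta)=q_*(a)\,q_*\beta=a\,q_*\beta=q_*\beta$.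

In $P'$ the same homotopy moves the base point along $a^2$, and we show that translation by $a$ does change $\beta$. Let $\mathrm{pr}:\tilde P'\to P'$ be the universal cover and $\tilde K=\mathrm{pr}^{-1}(K)$. Let
\[
W=\{(\xi,\tilde x)\in(S^1\times Y)\times\tilde P' : j'(\xi)=\mathrm{pr}(\tilde x)\}
\]
be the pullback cover of $S^1\times Y$, and let $W_0$ be its part over $S^1\times y_0$. The group $\Gamma$ acts on $W$ through the second coordinate. The fiber of $W$ over $(1,y_0)$ consists of the points $w_\gamma=((1,y_0),\gamma\tilde *)$, $\gamma\in\Gamma$. The generator $S^1\times y_0$ of $\pi_1(S^1\times Y)=\mathbb Z$ maps to the loop $a^2$, so its lift starting at $w_\gamma$ ends at $w_{\gamma a^2}$. Hence the components $W_\lambda$ of $W$ are indexed by the cosets $\lambda\in\Gamma/\langle a^2\rangle$, with $w_\gamma\in W_{\gamma\langle a^2\rangle}$ and $\gamma W_\lambda=W_{\gamma\lambda}$. Since $a^2$ has infinite order, each component is the universal cover $\mathbb R\times Y$. The projection $W\to\tilde P'$ is cellular and $\Gamma$-equivariant, and it matches the cells of $W\setminus W_0$ bijectively with those of $\tilde P'\setminus\tilde K$.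 Therefore
\[
H_d(\tilde P',\tilde K)\cong H_d(W,W_0)\cong\bigoplus_{\lambda\in\Gamma/\langle a^2\rangle}H_d(\mathbb R\times Y,\mathbb R\times y_0)\cong\bigoplus_{\lambda\in\Gamma/\langle a^2\rangle}\mathbb Z/3,
\]
and $\gamma$ maps the summand $\lambda$ isomorphically onto the summand $\gamma\lambda$.

The pointed lift $\tilde b'$ of $b'$ factors through the map $x\mapsto((1,\kappa(x)),\tilde b'(x))$ into $W_{\langle a^2\rangle}$, which is $x\mapsto(0,\kappa(x))$ in the coordinates $\mathbb R\times Y$. So the image of $\tilde b'_*[S^d]$ in $H_d(\tilde P',\tilde K)$ generates the summand $\langle a^2\rangle$, and the image of $(a\tilde b')_*[S^d]$ generates the summand $a\langle a^2\rangle$. These summands are different because $a\notin\langle a^2\rangle$. Hence $\tilde b'$ and $a\tilde b'$ are not freely homotopic.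
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
By Lemma~\ref{lem:kernel}, $q_*$ is not injective on $\pi_d$. Since $h_*$ is bijective, $f_*=q_*h_*$ is not injective on $\pi_d(P)$, and $f$ is not an isomorphism. As $fs=1_P$, Lemma~\ref{lem:right} shows that $X(f)$ is uniformly movable and not stable. Finally, a finite CW complex is homotopy equivalent to a finite polyhedron $P_1$ of the same dimension; the equivalence can be made pointed, and by (H2) it is then an isomorphism $\omega:P\to P_1$ of $\mathcal H$. The morphisms $f_1=\omega f\omega^{-1}$ and $s_1=\omega s\omega^{-1}$ satisfy $f_1s_1=1$, $f_1$ is not an isomorphism, and $f_1$ induces the identity on $\pi_1(P_1)$. Lemma~\ref{lem:right} applies to them as well.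
\end{proof}

\begin{remark}
Each ingredient was used at one point. The conjugacy of $a$ and $a^2$ gave $h$. The assumption $d\ge3$ made $Y$ a double suspension and gave $\tau\nu\simeq\nu$, hence $s_0$. The invertibility of $2$ on $H_d(Y)$ gave Lemma~\ref{lem:e}; with $S^d$ in place of $Y$ the maps $h$, $q$, $s_0$ still exist, but $1+1$ has degree $2$ and is not a homotopy equivalence.
\end{remark}

\section{Stability and the mapping telescope}\label{sec:tel}

In the model case of the introduction, the subgroup $I=f^n(A)$ on which $f$ is invertible is also the direct limit of $A\xrightarrow{f}A\xrightarrow{f}\cdots$. A self-map of a space has no image in $\mathcal H$, but the direct limit has a model, the telescope $T=T(f)$. It is therefore the candidate for the complex $Q$ in Theorem~\ref{thm:class}(2).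

Until finiteness is invoked, $P$ is any object of $\mathcal H$. Let $i_j:P\to T$ be the embedding $x\mapsto(x,j)$ into the $j$th cylinder, and let $i=i_0$. Let $T_j\subset T$ be the subcomplex formed by $i_j(P)$ and the cylinders with index $<j$. Sliding along the cylinders is a pointed deformation retraction of $T_j$ onto $i_j(P)$. It ends at $i_j\rho_j$, where $\rho_j:T_j\to P$ sends the point $(x,\cdot)$ of the $k$th cylinder to $f^{j-k}(x)$. Thus $\rho_ji_k=f^{j-k}$ for $k\le j$, and $i_{j+1}f=i_j$ in $\mathcal H$.

\begin{lemma}\label{lem:compact}
Let $L$ be a finite object of $\mathcal H$.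
\begin{enumerate}
\item[(a)] Every morphism $u:L\to T$ equals $i_jv$ for some $j$ and some $v:L\to P$.
\item[(b)] If $v,v':L\to P$ satisfy $i_jv=i_jv'$, then $f^Nv=f^Nv'$ for all large $N$.
\end{enumerate}
\end{lemma}

\begin{proof}
A compact subset of $T$ lies in a finite subcomplex, hence in some $T_j$. In (a), if $u(L)\subset T_j$, take $v=\rho_ju$. In (b), a pointed homotopy from $i_jv$ to $i_jv'$ lies in $T_{j+N}$ for all large $N$; compose it with $\rho_{j+N}$.
\end{proof}

For an endomorphism $\psi$ of a group $M$, the direct limit $\varinjlim(M,\psi)$ is the group characterized by homomorphisms $\lambda_j:M\to\varinjlim(M,\psi)$ with $\lambda_{j+1}\psi=\lambda_j$, such that every element has the form $\lambda_j(x)$, and $\lambda_j(x)$ is trivial exactly when some $\psi^m(x)$ is trivial. Lemma~\ref{lem:compact} for $L=S^k$ says that $\pi_k(T)=\varinjlim(\pi_k(P),f_*)$ with $\lambda_j=i_{j*}$.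

On $T$ the morphism $f$ becomes invertible. Let $\sigma:T\to T$ be the shift $(x,\xi)\mapsto(x,\xi+1)$, so that $\sigma i_j=i_{j+1}$. On $\pi_k(T)$ it is surjective, since $\lambda_j(x)=\lambda_{j+1}(f_*x)=\sigma_*\lambda_j(f_*x)$. It is injective, since $\sigma_*\lambda_j(x)=\lambda_{j+1}(x)$ is trivial only if some $f_*^mx$ is trivial, and then $\lambda_j(x)$ is trivial. By (H1), $\sigma$ is invertible in $\mathcal H$. Put $F=\sigma^{-1}$. From $i=i_1f=\sigma if$ and $i_j=\sigma^ji$ we get
\begin{equation}\label{eq:F}
if=Fi,\qquad i_j=F^{-j}i .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:class}]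
Write $X=X(f)$.

(2)$\Rightarrow$(1). Consider the tower $P\xleftarrow{g}Q\xleftarrow{h}P\xleftarrow{g}Q\xleftarrow{h}\cdots$. Its even subtower is $X(gh)=X(f^N)$, which is a subtower of $X$, and its odd subtower is $X(hg)$, whose bonding morphisms are isomorphisms. By (P3), $X\cong X(f^N)\cong X(hg)\cong Q$.

(1)$\Rightarrow$(2). Let $\bar g:Q\to X$ be an isomorphism, let $g_m=p_m\bar g$, and write $\bar g^{-1}=h'p_N$ with $N\ge1$. Then $h'g_N=1_Q$. Also $g_0h'p_N=p_0\bar g\bar g^{-1}=p_0=f^Np_N$, so (P2) gives $M\ge0$ with $g_0h'f^M=f^{N+M}$. Put $g=g_0$ and $h=h'f^M$; then $gh=f^{N+M}$. To compute $hg$ we need to know how $f$ acts on the $g_m$, and for this we use that $f$ induces an automorphism of $X$. By (P1) there are morphisms $\Phi,S:X\to X$ with $p_m\Phi=fp_m$ and $p_mS=p_{m+1}$. They are inverse to each other, since $p_m\Phi S=fp_{m+1}=p_m$ and $p_mS\Phi=p_{m+1}\Phi=fp_{m+1}=p_m$. Hence $\theta=\bar g^{-1}\Phi\bar g$ is an automorphism of $Q$, and composing $\bar g\theta=\Phi\bar g$ with $p_m$ gives $g_m\theta=fg_m$. Since $g_0=f^Ng_N$,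
\[
hg=h'f^{M+N}g_N=h'g_N\theta^{M+N}=\theta^{M+N},
\]
which is invertible. Neither implication used finiteness of $P$.

(2)$\Rightarrow$(3). Put $\theta=hg$. We show that $ig:Q\to T$ is an isomorphism; by (H1) it suffices to show that it induces bijections on $\pi_k=\mathcal H(S^k,-)$. Note that $f^Ng=ghg=g\theta$. If $y,y':S^k\to Q$ satisfy $igy=igy'$, Lemma~\ref{lem:compact}(b) gives $m$ with $f^{mN}gy=f^{mN}gy'$, that is, $g\theta^my=g\theta^my'$. Applying $h$ gives $\theta^{m+1}y=\theta^{m+1}y'$, so $y=y'$. For surjectivity, \eqref{eq:F} gives $F^Nig=if^Ng=ig\theta$, so $F^{-N}ig=ig\theta^{-1}$. By Lemma~\ref{lem:compact}(a) and $i_j=i_{j+1}f$, an element of $\pi_k(T)$ has the form $i_{mN}v$, and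
\[
i_{mN}v=F^{-(m+1)N}if^Nv=F^{-(m+1)N}ighv=ig\,(\theta^{-m-1}hv).
\]
So $T\cong Q$. Finally, $(\theta^{-1}h)g=1_Q$, so $Q$ is a retract of the finite complex $P$.

(3)$\Rightarrow$(2). We take $Q=T$ and must produce a morphism $g:T\to P$. Lemma~\ref{lem:compact} controls morphisms out of finite complexes only; domination transfers this control to $T$. Let $u:T\to L$, $w:L\to T$ satisfy $wu=1_T$ with $L$ finite.

First, $i$ has a right inverse. By Lemma~\ref{lem:compact}(a), $w=F^{-j}iv'$ with $v':L\to P$. Then $iv'u=F^j$, and $v=v'uF^{-j}:T\to P$ satisfies $iv=1_T$.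

Second, we correct $v$ so that it intertwines $F$ and $f$. By \eqref{eq:F}, $i(fv)=Fiv=F=i(vF)$. Hence $i(fvw)=i(vFw)$, and Lemma~\ref{lem:compact}(b) gives $N$ with $f^{N+1}vw=f^NvFw$. Composing on the right with $u$ gives $f^{N+1}v=f^NvF$. Put $g=f^NvF^{-N}$. Then
\[
fg=f^NvF^{1-N}=gF,\qquad ig=F^NivF^{-N}=1_T .
\]

Third, $i(gi)=i1_P$, and $P$ is finite, so Lemma~\ref{lem:compact}(b) gives $N'\ge1$ with $f^{N'}gi=f^{N'}$. Put $h=F^{N'}i$. Then $gh=gF^{N'}i=f^{N'}gi=f^{N'}$, and $hg=F^{N'}ig=F^{N'}$ is invertible.

The isomorphisms $X\cong Q$ and $Q\cong T$, for any $Q$ as in (2), were obtained in (2)$\Rightarrow$(1) and (2)$\Rightarrow$(3).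
\end{proof}

\begin{remark}
Finiteness of $P$ entered at the end of (2)$\Rightarrow$(3) and in the third step of (3)$\Rightarrow$(2), and both implications fail for the infinite wedge $P$ of Example~\ref{ex:wedge}. The tower of $1_P$ is stable, while its telescope is equivalent to $P$, whose $H_2$ is not finitely generated. For the shift $f$, every element of $\pi_k(P)$ comes from a finite subwedge and is killed by a power of $f_*$; so $T(f)$ is contractible, while $X(f)$ is not stable.
\end{remark}

\section{Noetherian group rings}\label{sec:noeth}

By Theorem~\ref{thm:class}, proving Theorem~\ref{thm:positive} means showing that $T=T(f)$ is finitely dominated. The tool is Wall's criterion \cite{Wall}: \emph{a connected CW complex $T$ is finitely dominated if $\pi=\pi_1(T)$ is finitely presented and the cellular chain complex $C_*(\tilde T)$ of the universal cover is chain homotopy equivalent, over $\mathbb Z\pi$, to a bounded complex of finitely generated projective modules.} The conclusion is about unpointed domination, which for connected complexes agrees with ours. Indeed, let $u:T\to L$ and $w:L\to T$ be maps with $L$ finite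 and $wu$ freely homotopic to the identity. Replace $L$ by the component containing $u(T)$, and use the homotopy extension property to make $u$ and then $w$ pointed. By (H2), $wu$ is invertible in $\mathcal H$, and $\big((wu)^{-1}w\big)u=1_T$.

The invariants of $T$ are direct limits, which need not be finitely generated: for a map of degree $2$ on $S^1$, $\pi_1(T)=\mathbb Z[\tfrac12]$. Movability makes the images stabilize, the Noetherian condition makes the kernels stabilize, and then the direct limit is identified with a subobject of the first term.

\begin{lemma}\label{lem:fitting}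
Let $\psi$ be an endomorphism of a group $M$ with $\psi^{n+1}(M)=\psi^n(M)$, and let $I=\psi^n(M)$, so that $\psi(I)=I$.
\begin{enumerate}
\item[(a)] If $\ker(\psi^m|_I)=\ker(\psi^{m+1}|_I)$ for some $m$, then $\psi|_I$ is injective.
\item[(b)] If $\psi|_I$ is injective, then $\lambda_0|_I:I\to\varinjlim(M,\psi)$ is an isomorphism.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x\in I$ with $\psi(x)=1$, and write $x=\psi^m(y)$ with $y\in I$. Then $\psi^{m+1}(y)=1$, so $x=\psi^m(y)=1$.

(b) If $x\in I$ and $\lambda_0(x)=1$, then $\psi^m(x)=1$ for some $m$, so $x=1$. Given $\lambda_j(x)$ with $x\in M$, write $\psi^n(x)=\psi^{n+j}(y)$ with $y\in I$. Then $\lambda_j(x)=\lambda_{j+n}(\psi^nx)=\lambda_{j+n}(\psi^{j+n}y)=\lambda_0(y)$.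
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
The last sentence of the theorem follows from the first part, because subgroups of virtually polycyclic groups are virtually polycyclic and, by a theorem of P.~Hall, the integral group ring of a virtually polycyclic group is Noetherian. So assume that $\mathbb ZG_\infty$ is left Noetherian. By Lemma~\ref{lem:movable}, fix $n$ and $r$ with $f^{n+1}r=f^n$.

\emph{Step 1: $\pi=\pi_1(T)$ is isomorphic to $G_\infty$ and finitely presented, and $i_*:G\to\pi$ is onto.} From $\varphi^{n+1}r_*=\varphi^n$ we get $\varphi^{n+1}(G)=\varphi^n(G)$, so $\varphi^k(G)=\varphi^n(G)$ for $k\ge n$ and $G_\infty=\varphi^n(G)$. For a subgroup $S\le G_\infty$ let $J_S$ be the left ideal of $\mathbb ZG_\infty$ generated by the elements $x-1$, $x\in S$. The module map $\mathbb ZG_\infty\to\mathbb Z[G_\infty/S]$, $\gamma\mapsto\gamma S$, kills $J_S$, so $\gamma-1\in J_S$ forces $\gamma S=S$. Thus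
\begin{equation}\label{eq:JS}
S=\{\gamma\in G_\infty:\gamma-1\in J_S\},
\end{equation}
and ascending chains of subgroups of $G_\infty$ stabilize because ascending chains of left ideals do. This applies to the chain $\ker(\varphi^m|_{G_\infty})$. By Lemma~\ref{lem:fitting}, $\varphi|_{G_\infty}$ is an automorphism and $i_*$ maps $G_\infty$ isomorphically onto $\pi=\varinjlim(G,\varphi)$. In particular $i_*$ is onto, and $R=\mathbb Z\pi$ is left Noetherian.

The homomorphism $\varepsilon=(\varphi^n|_{G_\infty})^{-1}\varphi^n:G\to G_\infty$ is the identity on $G_\infty$. Let $x_1,\dots,x_p$ generate $G$ and let $J$ be the normal closure of the elements $x_k^{-1}\varepsilon(x_k)$. Then $J\subset\ker\varepsilon$. Modulo $J$ the endomorphisms $\varepsilon$ and $\mathrm{id}$ of $G$ agree on generators, hence everywhere, so $\ker\varepsilon\subset J$. Thus $G_\infty\cong G/J$, which is finitely presented because $G=\pi_1(P)$ is.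

\emph{Step 2: each $H_\ell(\tilde T)$ is a finitely generated $R$-module.} We want to apply Lemma~\ref{lem:fitting} to a Noetherian module whose direct limit is $H_\ell(\tilde T)$. The universal cover of $P$ is not the right space, since $\mathbb ZG$ need not be Noetherian; the right one is the cover that $\tilde T$ induces on $P$. Let $\hat P\to P$ be the regular cover belonging to $\ker i_*$. Its deck group is $G/\ker i_*$, which we identify with $\pi$ by $i_*$. Since $P$ is finite, $C_*(\hat P)$ consists of finitely generated free $R$-modules, so $M=H_\ell(\hat P)$ is a Noetherian $R$-module.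

Let $\alpha=F_*\in\mathrm{Aut}(\pi)$. By \eqref{eq:F}, $i_*\varphi=\alpha i_*$. Also $F^{n+1}ir=if^{n+1}r=if^n=F^ni$, so $ir=F^{-1}i$ and $i_*r_*=\alpha^{-1}i_*$. Hence $\varphi$ and $r_*$ preserve $\ker i_*$, and by (H3) there are pointed lifts $\hat f,\hat r:\hat P\to\hat P$ with $\hat f^{\,n+1}\hat r\simeq\hat f^{\,n}$. The additive map $\psi=\hat f_*:M\to M$ satisfies
\[
\psi(\gamma x)=\alpha(\gamma)\psi(x)\quad(\gamma\in\pi),\qquad \psi^{n+1}\hat r_*=\psi^n .
\]
The second equation gives $\psi^{n+1}(M)=\psi^n(M)=:I$. Although $\psi$ is only semilinear, $I$ is a submodule, since $\gamma\psi^n(x)=\psi^n(\alpha^{-n}(\gamma)x)$, and each $\ker(\psi^m|_I)$ is a submodule, since $\psi^m(\gamma x)=\alpha^m(\gamma)\psi^m(x)$. The chain of these kernels stabilizes. By Lemma~\ref{lem:fitting}, $\lambda_0|_I:I\to\varinjlim(M,\psi)$ is bijective.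

Now we identify the limit. By \eqref{eq:F}, $i_{j*}=\alpha^{-j}i_*$ is onto with kernel $\ker i_*$. So the preimage of $i_j(P)$ in $\tilde T$ is the connected cover of $P$ belonging to $\ker i_*$, and the pointed lift $\hat\imath_j:\hat P\to\tilde T$ of $i_j$ is a homeomorphism onto it. The deformation retraction of $T_j$ onto $i_j(P)$ lifts to the preimage $\tilde T_j$ of $T_j$, so $\hat\imath_j$ induces an isomorphism $M\cong H_\ell(\tilde T_j)$. The pointed homotopy $i_{j+1}f\simeq i_j$ in $T_{j+1}$ lifts to a homotopy $\hat\imath_{j+1}\hat f\simeq\hat\imath_j$ in $\tilde T_{j+1}$, so the inclusion $\tilde T_j\subset\tilde T_{j+1}$ induces $\psi$. Since $\tilde T$ is the increasing union of the subcomplexes $\tilde T_j$, we obtain $H_\ell(\tilde T)=\varinjlim(M,\psi)$ with $\lambda_j=(\hat\imath_j)_*$. By (H3), $\hat\imath_0$ is $\pi$-equivariant. Hence $\lambda_0|_I$ is an isomorphism of $R$-modules $I\cong H_\ell(\tilde T)$, and $I$ is finitely generated as a submodule of $M$.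

\emph{Step 3: a finite projective model of $C=C_*(\tilde T)$.} The modules $C_\ell$ are free, and they vanish unless $0\le\ell\le D$, where $D=\dim P+1$. We first construct a complex $E$ of finitely generated free modules, with $E_\ell=0$ for $\ell<0$, and a chain map $\phi:E\to C$ inducing isomorphisms on homology. Let $\mathrm{Cone}(\phi)_\ell=E_{\ell-1}\oplus C_\ell$ with $\partial(y,z)=(-\partial y,\partial z-\phi y)$. Suppose that $E$ and $\phi$ are built in degrees $\le m$ and that the cone has no homology in degrees $\le m$; for $m=-1$ take $E=0$. In the exact sequence $H_{m+1}(C)\to H_{m+1}(\mathrm{Cone}(\phi))\to H_m(E)$ the outer terms are Noetherian, by Step 2 and because $E_m$ is finitely generated. So the middle term is generated by finitely many cycles $(y_k,z_k)$, with $\partial y_k=0$ and $\partial z_k=\phi y_k$. Let $E_{m+1}$ be free on elements $x_k$, and put $\partial x_k=y_k$ and $\phi x_k=z_k$. Then $\partial(x_k,0)=-(y_k,z_k)$, so the new cone has no homology in degrees $\le m+1$. In the limit the cone is acyclic.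

A chain map between bounded-below complexes of projective modules that induces isomorphisms on homology is a chain homotopy equivalence, so $E\simeq C$. It remains to truncate $E$, and here we use that $T$ is finite-dimensional. Let $B=\partial E_{D+1}\subset E_D$. Then $H^{D+1}(\mathrm{Hom}_R(E,B))\cong H^{D+1}(\mathrm{Hom}_R(C,B))=0$, since $C_{D+1}=0$. The map $\partial:E_{D+1}\to B$ is a cocycle, so it equals $\mu\partial$ for some $\mu:E_D\to B$. Then $\mu|_B=\mathrm{id}$, so $B$ is a direct summand of $E_D$ and $E_D/B$ is finitely generated projective. The quotient map from $E$ to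
\[
E':\quad 0\to E_D/B\to E_{D-1}\to\dots\to E_0\to0
\]
induces isomorphisms on $H_\ell$ for $\ell\le D$, and $H_\ell(E)\cong H_\ell(C)=0$ for $\ell>D$. Hence $C\simeq E\simeq E'$.

By Steps 1 and 3 and Wall's criterion, $T$ is finitely dominated, and Theorem~\ref{thm:class} shows that $X(f)$ is stable.
\end{proof}

\section{Sharpness and dimension}\label{sec:sharp}

Movability cannot be dropped from Theorem~\ref{thm:positive}: a map of degree $2$ on $S^1$ gives a tower that is not movable (Example~\ref{ex:circle}), hence not stable, although $\pi_1(S^1)=\mathbb Z$.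

The condition on the group cannot be relaxed far either. The group $\Gamma$ of Theorem~\ref{thm:counter} is finitely presented, torsion-free, metabelian, linear and Hopfian (Lemma~\ref{lem:gamma}). The tower there satisfies the strongest form of uniform movability, with $\beta=\alpha$, so that $r$ splits the projection $p_\alpha$ (Lemma~\ref{lem:movable} with $n=0$). So in Theorem~\ref{thm:positive} ``virtually polycyclic'' cannot be weakened to any of these properties, even when $f$ induces the identity on $\pi_1$ and has a right inverse. In this example $G_\infty=\Gamma$, and the Noetherian hypothesis fails: $t^{-m}at^m$ is the translation by $2^{-m}$, so the subgroups $\langle t^{-m}at^m\rangle$ form a strictly ascending chain, and by \eqref{eq:JS} so do the corresponding left ideals of $\mathbb Z\Gamma$. Note also that $f$ induces isomorphisms on all integral homology groups of $P$, being surjective on these finitely generated abelian groups; neither $\pi_1(P)$ nor $H_*(P)$ detects the instability.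

Theorem~\ref{thm:counter} gives counterexamples in every dimension $\ge5$. In dimension one there are none.

\begin{proposition}\label{prop:graph}
Let $P$ be a finite pointed connected CW complex of dimension $1$ and let $f:P\to P$ be a morphism of $\mathcal H$. If $X(f)$ is movable, then it is stable.
\end{proposition}

\begin{proof}
Let $G=\pi_1(P)$, $\varphi=f_*$, and let $n$ be as in \eqref{eq:mov}, so that $\varphi^{n+1}(G)=\varphi^n(G)=:I$. The group $I$ is a finitely generated subgroup of the free group $G$, hence free of finite rank, hence Hopfian. So the surjection $\varphi|_I$ is injective, and Lemma~\ref{lem:fitting}(b) gives $\pi_1(T)\cong I$ for $T=T(f)$. For $k\ge2$ we have $\pi_k(T)=\varinjlim(\pi_k(P),f_*)=0$, because graphs are aspherical. Map a finite wedge of circles to $T$ by loops representing a basis of $\pi_1(T)$. By (H1) this is an isomorphism of $\mathcal H$, so $T$ is finitely dominated, and Theorem~\ref{thm:class} applies.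
\end{proof}

We do not determine here what happens in dimensions $2$, $3$ and $4$.

\begin{thebibliography}{9}

\bibitem{DR}
J.~Dydak and F.~R.~Ruiz del Portal, \emph{Isomorphisms in pro-categories}, arXiv:math/0404399 (2004).

\bibitem{Hatcher}
Hatcher, \emph{Algebraic Topology}.

\bibitem{Wall}
Wall, \emph{Finiteness conditions for CW complexes II}, Proc. Roy. Soc. A 295 (1966), 129--139.

\end{thebibliography}
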